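\title{A weak type $(1,1)$ maximal ergodic inequality\\ for functions with values in a UMD lattice}

\begin{abstract}
Let $\{T_t\}_{t>0}$ be a semigroup of contractions on $L_p(X)$ for all $1\le p\le\infty$, and let $E$ be a UMD lattice of functions on a second measure space $\Omega$. We prove that the maximal function $\mathcal M(f)(x,\omega)=\sup_{t>0}\frac1t\big|\int_0^tT_s(f(\cdot,\omega))(x)\,ds\big|$ maps $L_1(X;E)$ to $L_{1,\infty}(X;E)$ with a constant depending only on $E$. This answers a question of Xu. The exact condition on $E$ is the Hardy--Littlewood property. The proof reduces the semigroup to a finite Markov chain, obtains an $L_p$ bound by transference from the real line, and passes from $L_p$ to weak $L_1$ by a vector-valued filling scheme that takes the place of the Calder\'on--Zygmund decomposition.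
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $(X,\mathcal F,\mu)$ be a measure space. We call a semigroup $\{T_t\}_{t>0}$ of linear operators \emph{admissible} if each $T_t$ is a contraction on $L_p(X)$ for every $1\le p\le\infty$, the actions on the different spaces $L_p(X)$ agree on their intersections, and the semigroup is strongly continuous on $L_p(X)$ for $p<\infty$ and weak* continuous on $L_\infty(X)$. The operators are not assumed to be positive. The basic example is the translation semigroup $\tau_s\varphi(x)=\varphi(x+s)$ on $\mathbb R$.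

The theorem of Dunford and Schwartz states that the maximal operator $\varphi\mapsto\sup_{t>0}\big|\frac1t\int_0^tT_s\varphi\,ds\big|$ of an admissible semigroup is bounded on $L_p(X)$ for $1<p\le\infty$ and from $L_1(X)$ to $L_{1,\infty}(X)$. For translations it contains the scalar Hardy--Littlewood theorem,
\begin{equation}\label{eq:scalarHL}
\|m\varphi\|_{L_p(\mathbb R)}\le B_p\|\varphi\|_{L_p(\mathbb R)}\quad(1<p<\infty),\qquad m\varphi(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|\varphi|,
\end{equation}
where $Q$ runs over bounded intervals: an interval of length $\ell$ containing $x$ lies in $[x-\ell,x+\ell]$, so $m\varphi$ is at most the sum of the maximal functions of $|\varphi|$ for the translations to the left and to the right.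

We are interested in applying the maximal operator to a whole family of functions at once. A \emph{function lattice} is a Banach space $E$ of (classes of) measurable functions on a $\sigma$-finite measure space $(\Omega,\nu)$ with the ideal property: if $v\in E$ and $|u|\le|v|$ a.e., then $u\in E$ and $\|u\|_E\le\|v\|_E$. We put $\|u\|_E=\infty$ if $u\notin E$. A Banach space $E$ is \emph{UMD} if there is a constant $\beta$ such that $\|\sum_k\varepsilon_kd_k\|_{L_2(E)}\le\beta\|\sum_kd_k\|_{L_2(E)}$ for every finite sequence $(d_k)$ of square integrable $E$-valued martingale differences and all signs $\varepsilon_k=\pm1$. Hilbert spaces are UMD with $\beta=1$, because martingale differences are orthogonal. A \emph{UMD lattice} is a function lattice that is UMD.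

An element $f\in L_1(X;E)$ is a measurable function $f(x,\omega)$ on $X\times\Omega$. Let the semigroup act in the variable $x$ and put
\begin{equation}\label{eq:M}
\mathcal M(f)(x,\omega)=\sup_{t>0}\frac1t\Big|\int_0^tT_s\big(f(\cdot,\omega)\big)(x)\,ds\Big| .
\end{equation}
(The meaning of this uncountable supremum is fixed in Section~\ref{sec:prelim}.) For a measurable $F$ on $X\times\Omega$ let
\[
\|F\|_{L_{1,\infty}(X;E)}=\sup_{\lambda>0}\lambda\,\mu\big(\{x\in X:\|F(x,\cdot)\|_E>\lambda\}\big).
\]
The following question was posed by Xu \cite{Xu}. \emph{Let $E$ be a UMD lattice. Is there a constant $c$, depending only on $E$, such that}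
\begin{equation}\label{eq:question}
\|\mathcal M(f)\|_{L_{1,\infty}(X;E)}\le c\,\|f\|_{L_1(X;E)},\qquad f\in L_1(X;E),
\end{equation}
\emph{for every admissible semigroup?}

The supremum in \eqref{eq:M} is taken for each $\omega$ separately, before the norm of $E$ is applied, so different coordinates may use different times $t$. This is the whole content of the question. With the norm inside the supremum, and a positive semigroup, nothing new happens: if $f=\sum_j1_{B_j}\otimes e_j$ with disjoint $B_j$, then $\|T_sf\|_E\le\sum_j\|e_j\|_E\,T_s1_{B_j}=T_s\|f\|_E$, and the scalar theorem applies to $\|f\|_E$ whatever $E$ is. For $E=\ell_q$, by contrast, \eqref{eq:question} bounds $\big(\sum_k\mathcal M(f_k)^q\big)^{1/q}$ in weak $L_1$ by $\big(\sum_k|f_k|^q\big)^{1/q}$ in $L_1$.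

\subsection{Two examples on the line}

For translations, $\mathcal M(f)(x,\omega)=\sup_{t>0}\frac1t\big|\int_x^{x+t}f(y,\omega)\,dy\big|$. Let $(e_k)$ be the unit vector basis of a sequence space. The first example shows that \eqref{eq:question} needs a hypothesis on $E$.

\begin{example}[no weak type bound for $\ell_1$]\label{ex:l1}
Let $E=\ell_1$ and $f=\sum_{k=1}^n1_{[(k-1)/n,\,k/n)}\otimes e_k$, so that $\|f\|_{L_1(\mathbb R;\ell_1)}=1$. Let $x\in[0,\frac12)$ and $k=\lceil nx\rceil+j\le n$ with $j\ge1$. Then $x\le(k-1)/n$, and the choice $t=\frac kn-x$ shows that the $k$-th coordinate of $\mathcal M(f)(x)$ is at least $\frac{1/n}{k/n-x}=\frac1{k-nx}\ge\frac1{j+1}$. Here $j+1$ runs from $2$ to $n-\lceil nx\rceil+1>n/2$. Hence $\|\mathcal M(f)(x)\|_{\ell_1}\ge\sum_{i=2}^{\lfloor n/2\rfloor}\frac1i$ on a set of measure $\frac12$. The sum is unbounded in $n$, so \eqref{eq:question} fails.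
\end{example}

The second example shows that even for the best lattices one half of the scalar theorem is lost.

\begin{example}[no $L_\infty$ bound for $\ell_2$]\label{ex:l2}
Let $E=\ell_2$ and $f=\sum_{k=0}^{n-1}1_{[2^k,\,2^{k+1})}\otimes e_k$, so that $\|f(x)\|_{\ell_2}\le1$ for all $x$. For $x\in[0,1)$ and $t=2^{k+1}-x$ the $k$-th coordinate of $\mathcal M(f)(x)$ is at least $2^k/t\ge\frac12$. Hence $\|\mathcal M(f)(x)\|_{\ell_2}\ge\frac12\sqrt n$ on $[0,1)$.
\end{example}

\subsection{Results}

A \emph{step function} $f:\mathbb R\to E$ is a finite linear combination of functions $1_Q\otimes e$ with $Q$ a bounded interval and $e\in E$. For a finite set $J\subset(0,\infty)$ let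
\[
H_Jf(x)=\max_{r\in J}\frac1{2r}\int_{x-r}^{x+r}|f(y)|\,dy\in E,
\]
where the modulus and the maximum are taken pointwise on $\Omega$. We say that $E$ \emph{satisfies $(HL_p)$ with constant $C$} if $\|H_Jf\|_{L_p(\mathbb R;E)}\le C\|f\|_{L_p(\mathbb R;E)}$ for all step functions $f$ and all finite $J$. If $E\ne0$, then $C\ge1$: take $f=1_{[0,1]}\otimes e$, $J=\{r\}$ and let $r\to0$. We use two facts about UMD lattices. The first is that UMD spaces are reflexive. The second is the following theorem.

\begin{theorem}[Bourgain \cite{Bo}, Rubio de Francia \cite{RdF}]\label{thm:BR}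
A UMD lattice $E$ satisfies $(HL_p)$ for every $1<p<\infty$, with a constant depending only on $p$ and $E$.
\end{theorem}

The answer to the question is yes.

\begin{theorem}\label{thm:main}
Let $E$ be a UMD lattice and let $C_2\ge1$ be an $(HL_2)$ constant of $E$. For every admissible semigroup,
\[
\|\mathcal M(f)\|_{L_{1,\infty}(X;E)}\le4C_2\,\|f\|_{L_1(X;E)},\qquad f\in L_1(X;E).
\]
\end{theorem}

The Hardy--Littlewood property is also necessary. To say this for a general function lattice we restrict the supremum to finitely many times. Let $A_tf=\frac1t\int_0^tT_sf\,ds$ and, for finite $J\subset(0,\infty)$, $\mathcal M_Jf=\max_{t\in J}|A_tf|$. A function lattice has the \emph{Fatou property} if $0\le u_N\uparrow u$ a.e.\ implies $\|u_N\|_E\uparrow\|u\|_E$, the value $\infty$ being allowed.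

\begin{theorem}\label{thm:equiv}
For a function lattice $E\ne0$ the following are equivalent.
\begin{enumerate}
\item[(i)] $(HL_p)$ holds for some $p\in(1,\infty)$.
\item[(ii)] $(HL_p)$ holds for all $p\in(1,\infty)$.
\item[(iii)] There is $c$ with $\|\mathcal M_Jf\|_{L_{1,\infty}(X;E)}\le c\|f\|_{L_1(X;E)}$ for all admissible semigroups, all $f\in L_1(X;E)$ and all finite $J$.
\item[(iv)] The inequality in \textup{(iii)} holds for the single semigroup $\tau_sf(x)=f(x+s)$ on $\mathbb R$.
\item[(v)] For every $p\in(1,\infty)$ there is $c_p$ with $\|\mathcal M_Jf\|_{L_p(X;E)}\le c_p\|f\|_{L_p(X;E)}$ for all admissible semigroups, all integrable simple $f:X\to E$ and all finite $J$.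
\end{enumerate}
If $E$ has the Fatou property, $\mathcal M_J$ can be replaced by $\mathcal M$. If $(HL_p)$ holds with constant $C_p\ge1$, then \textup{(iii)} holds with $c=2C_p\,p\,(p-1)^{1/p-1}$.
\end{theorem}

Condition (i) is sometimes immediate. For $E=L_q(\Omega)$ with $1<q<\infty$, Tonelli's theorem and \eqref{eq:scalarHL}, applied for each $\omega$, give $(HL_q)$ with constant $B_q$, so for these lattices Theorem~\ref{thm:BR} is not needed. For $E=\ell_\infty$ every coordinate of $H_Jf(x)$ is at most $m(\|f\|_{\ell_\infty})(x)$, so (i)--(v) hold, although $\ell_\infty$ is not reflexive and hence not UMD. For $E=\ell_1$, which has the Fatou property by monotone convergence, Example~\ref{ex:l1} shows that (i)--(v) fail.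

\subsection{The difficulty and the plan}

Theorem~\ref{thm:BR} suggests a positive answer, in view of two familiar principles. Bounds for averages on the line can be transferred to other semigroups, and on the line one passes from $L_p$ to weak $L_1$ with the Calder\'on--Zygmund decomposition: $f=g+b$ with $g$ bounded by the level $\lambda$ and $b$ carried by few intervals, with mean zero on each, so that the smoothness of the kernel controls $b$ far from these intervals. The two principles cannot simply be composed. The space $X$ has no intervals and no smooth kernels, so the decomposition is not available there. And transference to a semigroup that mixes points passes through a conditional expectation, which respects $L_p$ norms but not the weak $L_1$ quasi-norm (Remark~\ref{rem:condexp}).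

We therefore transfer only the $L_p$ bound and pass to weak $L_1$ on $X$ itself. For a positive semigroup there is a substitute for the decomposition that uses only the dynamics: mass above a given level is pushed forward until it finds room. The result is a bounded function $g$ whose averages dominate those of $f$ in the order of $E$ off a small set, so that no tail estimate is needed at all. This is the main idea, and we present it first, for finite Markov chains, in Section~\ref{sec:filling}. Section~\ref{sec:transfer} contains the transference, Section~\ref{sec:reduction} the reduction of an admissible semigroup to finite Markov chains, and Section~\ref{sec:main} the proof of Theorem~\ref{thm:main}. Section~\ref{sec:converse} completes the proof of Theorem~\ref{thm:equiv} by a good-$\lambda$ inequality. The measure theory behind definition \eqref{eq:M} is stated in Section~\ref{sec:prelim} and proved in Section~\ref{sec:sup}.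

\section{Function lattices, averages and the maximal function}\label{sec:prelim}

Scalars are complex. Throughout, $E$ is a function lattice, $\|\cdot\|=\|\cdot\|_E$ on elements of $E$, and $E_+=\{u\in E:u\ge0\}$. The pointwise inequality
\begin{equation}\label{eq:lip}
\Big|\max_{l\le r}|u_l|-\max_{l\le r}|v_l|\Big|\le\sum_{l\le r}|u_l-v_l|
\end{equation}
and the ideal property show that $(u_1,\dots,u_r)\mapsto\max_l|u_l|$ is a Lipschitz map from $E^r$ to $E$. In particular $E_+$ is closed: if $0\le u_n\to u$ in norm, then $u_n=|u_n|\to|u|$, so $u=|u|$.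

\begin{lemma}\label{lem:fatou}
A reflexive function lattice, in particular a UMD lattice, has the Fatou property.
\end{lemma}

\begin{proof}
Let $0\le u_N\uparrow u$ a.e. If $\sup_N\|u_N\|=\infty$, then $\|u\|=\infty$ by the ideal property. Let $\sup_N\|u_N\|<\infty$. Then $(u_N)$ converges in norm; see \cite[\S1.c]{LT}, or argue as follows. By reflexivity a subsequence converges weakly to some $v\in E$. The cone $E_+$ is closed and convex, hence weakly closed, and $u_M-u_N\in E_+$ for $M\ge N$; so $u_N\le v$ for all $N$. By Mazur's lemma, given $\varepsilon>0$ there is a convex combination $w$ of finitely many $u_N$ with $\|v-w\|\le\varepsilon$. For large $M$ we have $w\le u_M\le v$, so $\|v-u_M\|\le\varepsilon$. Thus $u_N\to v$ in norm. Finally $u=\sup_Nu_N\le v$ and $0\le v-u\le v-u_N$, so $u=v$ and $\|u_N\|\to\|u\|$.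
\end{proof}

A \emph{simple function} is a finite sum $\sum_j1_{B_j}\otimes e_j$ with $\mu(B_j)<\infty$ and $e_j\in E$; the sets $B_j$ can be taken disjoint. For $1\le p<\infty$ the Lebesgue--Bochner space $L_p(X;E)$ consists of the a.e.\ limits $f:X\to E$ of simple functions with $\|f(\cdot)\|\in L_p(X)$, and simple functions are dense in it. Let $T$ be a contraction on $L_1(X)$ and put $T(\varphi\otimes e)=T\varphi\otimes e$. For $f=\sum_j1_{B_j}\otimes e_j$ with disjoint $B_j$,
\[
\|Tf\|_{L_1(X;E)}\le\sum_j\|T1_{B_j}\|_1\|e_j\|\le\sum_j\mu(B_j)\|e_j\|=\|f\|_{L_1(X;E)},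
\]
so $T$ extends to a contraction on $L_1(X;E)$, again denoted by $T$.

Of an admissible semigroup we use only the semigroup law and three properties: $T_s$ contracts $L_1(X)$; $T_s$ contracts the $L_\infty$ norm of integrable simple functions; and $s\mapsto T_s\varphi$ is continuous from $(0,\infty)$ to $L_1(X)$. Nothing is required as $s\to0$. For $f\in L_1(X;E)$ the path $s\mapsto T_sf$ is bounded, and it is continuous on $(0,\infty)$, first for simple $f$ and then by density. So the Bochner integral $A_tf=\frac1t\int_0^tT_sf\,ds$ exists in $L_1(X;E)$, and $A_t$ is a contraction. By \eqref{eq:lip}, $\mathcal M_Jf=\max_{t\in J}|A_tf|$ belongs to $L_1(X;E)$ and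
\begin{equation}\label{eq:MJlip}
\|\mathcal M_Jf-\mathcal M_Jf'\|_{L_1(X;E)}\le|J|\,\|f-f'\|_{L_1(X;E)} .
\end{equation}

It remains to interpret \eqref{eq:M}. There are two issues: the functions $\int_0^tT_s\varphi\,ds$ are defined only up to null sets that depend on $t$, and \eqref{eq:M} is formed for fixed $\omega$, while $A_tf$ is formed in $L_1(X;E)$. For $\varphi\in L_1(X)$, a \emph{continuous version} is a function $\Phi$ on $(0,\infty)\times X$ such that $\Phi(t,\cdot)=\int_0^tT_s\varphi\,ds$ a.e.\ for every $t$, and $t\mapsto\Phi(t,x)$ is continuous for a.e.\ $x$. Off a null set two continuous versions agree at all rational $t$, hence at all $t$. So $\varphi^*=\sup_{t>0}|\Phi(t,\cdot)|/t$ is well defined up to null sets; this is the scalar maximal function. A product measurable function $\tilde f$ on $X\times\Omega$ \emph{represents} $f\in L_1(X;E)$ if it vanishes off $X_0\times\Omega$ for some $\sigma$-finite $X_0\subset X$ and $\tilde f(x,\cdot)=f(x)$ in $E$ for a.e.\ $x$. A representative exists (Lemma~\ref{lem:product})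 and is unique up to null sets by Tonelli's theorem on $X_0\times\Omega$; we denote it by $f$ again.

\begin{lemma}\label{lem:sup}
Let $E$ be a function lattice, $\{T_t\}$ an admissible semigroup and $f\in L_1(X;E)$. For a.e.\ $\omega$ the function $f(\cdot,\omega)$ is in $L_1(X)$ and has a continuous version. There is a product measurable $\mathcal M(f):X\times\Omega\to[0,\infty]$ with $\mathcal M(f)(\cdot,\omega)=(f(\cdot,\omega))^*$ for a.e.\ $\omega$, and
\[
\mathcal M(f)=\sup_{t\in\mathbb Q_+}|A_tf|\ \text{ a.e.},\qquad |A_tf|\le\mathcal M(f)\ \text{ a.e.\ for every } t>0 .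
\]
\end{lemma}

The proof is in Section~\ref{sec:sup}. The lemma is needed only to pass between $\mathcal M_J$ and $\mathcal M$.

\section{The filling scheme}\label{sec:filling}

A \emph{finite system} $(I,\mu,S)$ consists of a finite set $I$ of sites, weights $\mu_i>0$ and a matrix $S=(s_{ij})_{i,j\in I}$ with
\begin{equation}\label{eq:ds}
s_{ij}\ge0,\qquad\sum_js_{ij}=1,\qquad\sum_i\mu_is_{ij}=\mu_j .
\end{equation}
Thus $S$ is the transition matrix of a Markov chain with invariant measure $\mu$. For $f:I\to E$ put $Sf(i)=\sum_js_{ij}f(j)$ and $\|f\|_p=\big(\sum_i\mu_i\|f(i)\|^p\big)^{1/p}$, and for $f:I\to E_+$ put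
\[
A_n^Sf=\frac1n\sum_{k=0}^{n-1}S^kf,\qquad\mathcal M_N^Sf=\max_{1\le n\le N}A_n^Sf .
\]
The operator $S$ preserves the order of $E$-valued functions, and it does not increase the total mass $\|b\|_1$:
\begin{equation}\label{eq:mass}
\|Sb\|_1\le\sum_i\mu_i\sum_js_{ij}\|b(j)\|=\sum_j\mu_j\|b(j)\|=\|b\|_1 .
\end{equation}
It helps to picture $\mu_jb(j)$ as a load at site $j$. Since $\mu_iSb(i)=\sum_j(\mu_is_{ij}/\mu_j)\,\mu_jb(j)$, one application of $S$ sends the fraction $\mu_is_{ij}/\mu_j$ of this load to site $i$, and these fractions add up to $1$.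

Fix a level $\rho>0$, and regard each site as a container of height $\rho$. At time $0$ the vector $f(i)$ arrives at site $i$. The site keeps as much as fits; the overflow is moved by $S$ and arrives at time $1$; and so on. The one decision to make is how to cut a vector $a\in E_+$ into a kept part and an overflow. We cut it along its own ray, $a=\theta a+(1-\theta)a$ with a scalar $\theta\in[0,1]$. Both parts are positive and their norms add up to $\|a\|$. An arbitrary cut into positive parts can create mass: in $\ell_\infty$ the unit vector $e_1+e_2$ is the sum of two unit vectors. We record the filling of a site by the \emph{height}, the sum of the norms of the vectors kept so far.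

\begin{example}\label{ex:fill}
Let $I=\mathbb Z/3\mathbb Z$ with $\mu_i=1$ and $Sf(i)=f(i-1)$, so that loads move from $i$ to $i+1$. Let $E=\ell_2$, $\rho=1$ and $f=(2e_1,\frac12e_2,0)$, listing the values at the sites $0,1,2$. Write $a_n$ for what arrives at time $n$, $g_n$ for what is kept, $b_n$ for the overflow and $h_n$ for the height; $a_0=f$ and $a_{n+1}=Sb_n$.
\begin{center}
\begin{tabular}{c|cccc}
$n$ & $a_n$ & $g_n$ & $b_n$ & $h_n$\\ \hline
$0$ & $(2e_1,\frac12e_2,0)$ & $(e_1,\frac12e_2,0)$ & $(e_1,0,0)$ & $(1,\frac12,0)$\\[2pt]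
$1$ & $(0,e_1,0)$ & $(0,\frac12e_1,0)$ & $(0,\frac12e_1,0)$ & $(1,1,0)$\\[2pt]
$2$ & $(0,0,\frac12e_1)$ & $(0,0,\frac12e_1)$ & $(0,0,0)$ & $(1,1,\frac12)$
\end{tabular}
\end{center}
The kept function is $g=g_0+g_1+g_2=(e_1,\frac12e_1+\frac12e_2,\frac12e_1)$. The sites $0$ and $1$ overflowed; both have height $1$, and the heights add up to $\frac52=\|f\|_1$. At the site $2$, which never overflowed, compare the sums $\sum_{k<n}S^kf(2)=\sum_{k<n}f(2-k)$ with those of $g$ for $n=1,2,3$:
\[
f:\quad 0,\quad \tfrac12e_2,\quad 2e_1+\tfrac12e_2;\qquad\qquad g:\quad\tfrac12e_1,\quad e_1+\tfrac12e_2,\quad 2e_1+\tfrac12e_2 .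
\]
The sums for $g$ dominate coordinatewise, and since $S^3=\mathrm{Id}$ and the third sums agree, they dominate for all $n$. The reason is that $g$ consists of the load of $f$ moved forward, so it reaches site $2$ earlier. At the sites that overflowed the domination fails: at site $1$ and $n=2$ the sums are $2e_1+\frac12e_2$ for $f$ and $\frac32e_1+\frac12e_2$ for $g$.
\end{example}

\begin{proposition}\label{prop:fill}
Let $(I,\mu,S)$ be a finite system, $f:I\to E_+$, $\rho>0$ and $N\ge1$. There are $g:I\to E_+$ and $D\subset I$ such that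
\begin{enumerate}
\item[(a)] $\|g(i)\|\le\rho$ for all $i$, and $\|g\|_1\le\|f\|_1$;
\item[(b)] $\rho\,\mu(D)\le\|f\|_1$;
\item[(c)] $\mathcal M_N^Sf\le\mathcal M_N^Sg$ on $I\setminus D$.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $a_0=f$ and $h_{-1}=0$. Suppose $a_n:I\to E_+$ and $h_{n-1}:I\to[0,\rho]$ are defined. Let $\theta_n(i)=1$ if $\|a_n(i)\|\le\rho-h_{n-1}(i)$, and $\theta_n(i)=(\rho-h_{n-1}(i))/\|a_n(i)\|\in[0,1)$ otherwise. Define
\[
g_n=\theta_na_n,\qquad b_n=(1-\theta_n)a_n,\qquad h_n=h_{n-1}+\|g_n\|,\qquad a_{n+1}=Sb_n ,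
\]
where $\|g_n\|$ is the function $i\mapsto\|g_n(i)\|$. Since $\|g_n\|=\min(\|a_n\|,\rho-h_{n-1})$, we have $h_{n-1}\le h_n\le\rho$, so the recursion continues, and $h_n(i)=\rho$ whenever $\theta_n(i)<1$. Let
\[
g=\sum_{n<N}g_n,\qquad D=\{i\in I:\ b_n(i)\ne0\text{ for some }n<N\}.
\]

\emph{Mass.} Write $\int h=\sum_i\mu_ih(i)$. From $\|g_n\|+\|b_n\|=\|a_n\|$ and \eqref{eq:mass} we get, for $n\ge1$,
\[
\int h_n+\|b_n\|_1=\int h_{n-1}+\|a_n\|_1\le\int h_{n-1}+\|b_{n-1}\|_1,
\]
and $\int h_0+\|b_0\|_1=\|f\|_1$. Hence $\int h_{N-1}\le\|f\|_1$. By the triangle inequality $\|g\|\le\sum_{n<N}\|g_n\|=h_{N-1}\le\rho$, which gives (a). If $b_n(i)\ne0$ for some $n<N$, then $\theta_n(i)<1$, so $h_n(i)=\rho$ and $h_{N-1}(i)=\rho$. Thus $\rho\,\mu(D)\le\int h_{N-1}\le\|f\|_1$, which is (b).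

\emph{Order.} We claim that
\begin{equation}\label{eq:decomp}
S^kf=b_k+\sum_{j=0}^kS^{k-j}g_j,\qquad k\ge0 .
\end{equation}
For $k=0$ this is $f=a_0=b_0+g_0$. Applying $S$ to \eqref{eq:decomp} gives $S^{k+1}f=Sb_k+\sum_{j\le k}S^{k+1-j}g_j$, and $Sb_k=a_{k+1}=b_{k+1}+g_{k+1}$, which is \eqref{eq:decomp} for $k+1$. Sum \eqref{eq:decomp} over $k<n$, where $1\le n\le N$, and group the terms by $l=k-j$:
\[
\sum_{k<n}S^kf=\sum_{k<n}b_k+\sum_{l<n}S^l\Big(\sum_{j<n-l}g_j\Big)\le\sum_{k<n}b_k+\sum_{l<n}S^lg .
\]
The inequality uses $g_j\ge0$ and the positivity of $S$. The overflow terms $b_k$ appear without any power of $S$, so they vanish off $D$. Hence $A_n^Sf\le A_n^Sg$ on $I\setminus D$ for all $n\le N$, which is (c).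
\end{proof}

For $E=\mathbb C$ the proposition already gives the weak type inequality with constant $1$: the rows of $S$ sum to $1$, so $\mathcal M_N^Sg\le\rho$, and with $\rho=\lambda$ we get $\{\mathcal M_N^Sf>\lambda\}\subset D$. For lattices, Example~\ref{ex:l2} shows that a bound on $\|g\|$ does not bound the norm of the maximal function of $g$. But $g$ is bounded and integrable, so an $L_p$ bound suffices.

\begin{lemma}\label{lem:weak}
Let $(I,\mu,S)$ be a finite system, $N\ge1$, $1<p<\infty$ and $K\ge1$, and suppose that $\|\mathcal M_N^Sg\|_p\le K\|g\|_p$ for all $g:I\to E_+$. Then for all $f:I\to E_+$ and $\lambda>0$,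
\[
\mu\big(\|\mathcal M_N^Sf\|>\lambda\big)\le K\,p\,(p-1)^{1/p-1}\,\frac{\|f\|_1}\lambda .
\]
\end{lemma}

\begin{proof}
Take $g$ and $D$ from Proposition~\ref{prop:fill} with $\rho=\kappa\lambda$. By (a), $\|g\|_p^p\le\rho^{p-1}\|g\|_1\le\rho^{p-1}\|f\|_1$. By (c), (b) and Chebyshev's inequality,
\[
\mu\big(\|\mathcal M_N^Sf\|>\lambda\big)\le\mu(D)+\lambda^{-p}K^p\|g\|_p^p\le\kappa^{-1}\big(1+K^p\kappa^p\big)\frac{\|f\|_1}\lambda .
\]
For $\kappa=K^{-1}(p-1)^{-1/p}$ the constant is $K(p-1)^{1/p}\big(1+\frac1{p-1}\big)=K\,p\,(p-1)^{1/p-1}$.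
\end{proof}

\section{The $L_p$ bound by transference}\label{sec:transfer}

Lemma~\ref{lem:weak} needs an $L_p$ bound that is uniform over all finite systems. Along a trajectory $x_0,x_1,\dots$ of the Markov chain, the averages $\frac1n\sum_{j<n}f(x_{k+j})$ are averages of a step function on the line, to which $(HL_p)$ applies; the averages $A_n^Sf$ are their conditional expectations.

\begin{lemma}\label{lem:transfer}
Let $E$ satisfy $(HL_p)$ with constant $C$. For every finite system, every $f:I\to E_+$ and every $N\ge1$ we have $\|\mathcal M_N^Sf\|_p\le2C\|f\|_p$.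
\end{lemma}

\begin{proof}
Let $L\ge N$. Give a path $x=(x_0,\dots,x_L)\in I^{L+1}$ the weight $\mathbb P(x)=\mu_{x_0}s_{x_0x_1}\cdots s_{x_{L-1}x_L}$, and write $\mathbb EZ=\sum_x\mathbb P(x)Z(x)$. Sum $\mathbb P(x)$ over $x_L,x_{L-1},\dots,x_{k+j+1}$ using the row condition in \eqref{eq:ds}, and over $x_0,x_1,\dots,x_{k-1}$ using the column condition. What remains is the weight $\mu_{x_k}s_{x_kx_{k+1}}\cdots s_{x_{k+j-1}x_{k+j}}$ of the segment $(x_k,\dots,x_{k+j})$. For $j=0$ this says that each coordinate $x_k$ has distribution $\mu$, so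
\[
\mathbb E[Z\mid x_k=i]=\mu_i^{-1}\sum_{x:\,x_k=i}\mathbb P(x)Z(x)
\]
is a convex combination of values of $Z$. For general $j$ it gives $\mathbb E[f(x_{k+j})\mid x_k=i]=S^jf(i)$.

For $0\le k\le L-N$ let $Z_k(x)=\max_{n\le N}\frac1n\sum_{j<n}f(x_{k+j})\in E_+$. For each $n\le N$,
\[
A_n^Sf(i)=\mathbb E\Big[\frac1n\sum_{j<n}f(x_{k+j})\ \Big|\ x_k=i\Big]\le\mathbb E[Z_k\mid x_k=i],
\]
and the right side does not depend on $n$, so it dominates $\mathcal M_N^Sf(i)$. The function $u\mapsto\|u\|^p$ is convex, so $\|\mathcal M_N^Sf(i)\|^p\le\mathbb E[\|Z_k\|^p\mid x_k=i]$. Multiplying by $\mu_i$ and summing over $i$,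
\begin{equation}\label{eq:jensen}
\|\mathcal M_N^Sf\|_p^p\le\mathbb E\|Z_k\|^p,\qquad0\le k\le L-N .
\end{equation}

Fix a path $x$ and let $F=\sum_{k=0}^L1_{[k,k+1)}\otimes f(x_k)$, a positive step function. For $y\in[k,k+1)$ and $n\ge1$ we have $[k,k+n]\subset[y-n,y+n]$, so
\[
\frac1n\sum_{j<n}f(x_{k+j})=\frac1n\int_k^{k+n}F\le2\cdot\frac1{2n}\int_{y-n}^{y+n}F .
\]
Thus $Z_k(x)\le2H_JF(y)$ on $[k,k+1)$ with $J=\{1,\dots,N\}$, and $(HL_p)$ gives
\[
\sum_{k=0}^{L-N}\|Z_k(x)\|^p\le2^p\|H_JF\|_{L_p(\mathbb R;E)}^p\le(2C)^p\sum_{k=0}^L\|f(x_k)\|^p .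
\]
Apply $\mathbb E$. By \eqref{eq:jensen} and since each $x_k$ has distribution $\mu$, we obtain $(L-N+1)\|\mathcal M_N^Sf\|_p^p\le(2C)^p(L+1)\|f\|_p^p$. Divide by $L+1$ and let $L\to\infty$.
\end{proof}

\begin{remark}\label{rem:condexp}
The step \eqref{eq:jensen} has no weak type analogue, because conditional expectations are unbounded on weak $L_1$: on $[0,1]$ the function $\min(1/y,n)$ has weak $L_1$ quasi-norm at most $1$, while its expectation is the constant $1+\log n$. This is why the weak type bound has to be produced on $I$, after the transference.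
\end{remark}

\section{Reduction to finite systems}\label{sec:reduction}

An admissible semigroup has continuous time, an infinite state space and no positivity. We remove these features one after another: Riemann sums make time discrete, an averaging projection turns the operator into a finite matrix, and taking the moduli of the entries makes it positive. The matrix of moduli may lose mass, and one extra site repairs this.

\begin{lemma}\label{lem:reduce}
Let $\{T_t\}$ be an admissible semigroup on $X$, $f\ne0$ a simple function, $J\subset(0,\infty)$ finite and $\varepsilon>0$. There are disjoint sets $B_1,\dots,B_d\subset X$ of finite positive measure, a function $F:X\to E_+$, a finite system on $I=\{0,1,\dots,d\}$ with $\mu_i=\mu(B_i)$ for $i\ge1$, and $N\ge1$ such that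
\begin{enumerate}
\item[(a)] up to null sets, $f=\sum_{i\ge1}1_{B_i}\otimes f_i$ and $F=\sum_{i\ge1}1_{B_i}\otimes F_i$ with $f_i,F_i\in E$;
\item[(b)] $\|F-\mathcal M_Jf\|_{L_1(X;E)}\le\varepsilon$;
\item[(c)] $F_i\le\mathcal M_N^Sf^\circ(i)$ for $i\ge1$, where $f^\circ(0)=0$ and $f^\circ(i)=|f_i|$ for $i\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
In the first two steps $\|\cdot\|_1$ is the norm of $L_1(X;E)$.

\emph{Discrete time.} Put $T_0=\mathrm{Id}$. For an integer $m\ge1$ and $t\in J$ let $n_t=\lceil tm\rceil$. Then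
\[
\frac1{n_t}\sum_{k<n_t}T_{k/m}f=\frac m{n_t}\int_0^{n_t/m}T_{\lfloor sm\rfloor/m}f\,ds .
\]
As $m\to\infty$ we have $n_t/m\to t$, and for each $s>0$ the times $\lfloor sm\rfloor/m$ are eventually positive and tend to $s$, so $T_{\lfloor sm\rfloor/m}f\to T_sf$. The integrands are bounded by $\|f\|_1$, so the right side tends to $A_tf$ by dominated convergence. Fix $m$ so large that, with $V=T_{1/m}$ and $V^k=T_{k/m}$,
\[
\sum_{t\in J}\Big\|A_tf-\frac1{n_t}\sum_{k<n_t}V^kf\Big\|_1\le\frac\varepsilon2 ,
\]
and let $N=\max_{t\in J}n_t$.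

\emph{Finitely many sets.} Let $\delta=\varepsilon/(4N|J|)$ and choose simple $u_k$ with $\|V^kf-u_k\|_1\le\delta$ for $1\le k\le N$. Let $C_1,\dots,C_q$ be the sets of finite measure that occur in $f,u_1,\dots,u_N$, and let $B_1,\dots,B_d$ be those atoms of the partition of $\bigcup_aC_a$ generated by the $C_a$ that have positive measure. The averaging operator $P\varphi=\sum_i\mu(B_i)^{-1}\big(\int_{B_i}\varphi\big)1_{B_i}$ contracts the $L_1$ norm and the $L_\infty$ norm, and its extension to $L_1(X;E)$ fixes $f$ and the $u_k$. Hence $\|PV^kf-V^kf\|_1\le\|P(V^kf-u_k)\|_1+\|u_k-V^kf\|_1\le2\delta$. Let $W=PV$. From $W^kf-V^kf=W(W^{k-1}f-V^{k-1}f)+(PV^kf-V^kf)$ we get $\|W^kf-V^kf\|_1\le2k\delta$ for $k\le N$ by induction. Put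
\[
F=\max_{t\in J}\Big|\frac1{n_t}\sum_{k<n_t}W^kf\Big| .
\]
Each $W^kf$ is constant on the $B_i$ and vanishes off their union, which gives (a). By \eqref{eq:lip}, $\|F-\mathcal M_Jf\|_1\le\frac\varepsilon2+|J|\cdot2N\delta=\varepsilon$, which is (b).

\emph{Positivity.} Write $W1_{B_j}=\sum_iw_{ij}1_{B_i}$ and $s_{ij}=|w_{ij}|$ for $i,j\ge1$. Fix $i$ and choose unimodular numbers $\zeta_j$ with $\zeta_jw_{ij}=|w_{ij}|$. The simple function $\varphi=\sum_j\zeta_j1_{B_j}$ is bounded by $1$, hence so is $W\varphi=PV\varphi$, whose value on $B_i$ is $\sum_j|w_{ij}|$. For fixed $j$, on the other hand, $\sum_i\mu_i|w_{ij}|=\|W1_{B_j}\|_{L_1(X)}\le\mu_j$. So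
\begin{equation}\label{eq:sub}
\sum_{j\ge1}s_{ij}\le1\quad(i\ge1),\qquad\sum_{i\ge1}\mu_is_{ij}\le\mu_j\quad(j\ge1).
\end{equation}

\emph{The extra site.} Let $\mu_0=\sum_{j\ge1}\mu_j$ and, for $i,j\ge1$,
\[
s_{i0}=1-\sum_{j\ge1}s_{ij},\qquad s_{0j}=\mu_0^{-1}\Big(\mu_j-\sum_{i\ge1}\mu_is_{ij}\Big),\qquad s_{00}=1-\sum_{j\ge1}s_{0j}.
\]
By \eqref{eq:sub} the entries $s_{i0}$ and $s_{0j}$ are nonnegative, and $s_{00}\ge0$ because $s_{0j}\le\mu_j/\mu_0$. All rows sum to $1$, and the column condition holds for $j\ge1$ by the definition of $s_{0j}$. It then holds for $j=0$, because $\sum_{j\ge0}\sum_{i\ge0}\mu_is_{ij}=\sum_{i\ge0}\mu_i$ by the row condition. So $(I,\mu,S)$ is a finite system.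

Let $(W^kf)_i$ be the value of $W^kf$ on $B_i$. We have $|(W^kf)_i|\le S^kf^\circ(i)$ for $i\ge1$: this is an equality for $k=0$, and inductively
\[
|(W^{k+1}f)_i|=\Big|\sum_{j\ge1}w_{ij}(W^kf)_j\Big|\le\sum_{j\ge1}s_{ij}S^kf^\circ(j)\le S^{k+1}f^\circ(i).
\]
Hence $F_i\le\max_{t\in J}A_{n_t}^Sf^\circ(i)\le\mathcal M_N^Sf^\circ(i)$, which is (c).
\end{proof}

\section{The maximal inequalities for admissible semigroups}\label{sec:main}

\begin{proposition}\label{prop:ergodic}
Let $1<p<\infty$, let $E$ satisfy $(HL_p)$ with constant $C\ge1$, and put $c=2C\,p\,(p-1)^{1/p-1}$. For every admissible semigroup and every finite $J\subset(0,\infty)$: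
\begin{enumerate}
\item[(a)] $\|\mathcal M_Jf\|_{L_p(X;E)}\le2C\|f\|_{L_p(X;E)}$ for all simple $f$;
\item[(b)] $\|\mathcal M_Jf\|_{L_{1,\infty}(X;E)}\le c\|f\|_{L_1(X;E)}$ for all $f\in L_1(X;E)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $f\ne0$ be simple. For $\varepsilon=1/m$ let $F^{(m)}$ be the function of Lemma~\ref{lem:reduce}, with its finite system and $f^\circ$. Since $\mu_i=\mu(B_i)$ and $f^\circ(0)=0$, we have $\|f^\circ\|_q=\|f\|_{L_q(X;E)}$ for $q=1,p$. By part (c) of Lemma~\ref{lem:reduce}, Lemma~\ref{lem:transfer}, and Lemma~\ref{lem:weak} with $K=2C$,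
\begin{equation}\label{eq:Fm}
\|F^{(m)}\|_{L_p(X;E)}\le2C\|f\|_{L_p(X;E)},\qquad\|F^{(m)}\|_{L_{1,\infty}(X;E)}\le c\|f\|_{L_1(X;E)} .
\end{equation}
Since $F^{(m)}\to\mathcal M_Jf$ in $L_1(X;E)$, a subsequence converges in $E$ for a.e.\ $x$, and Fatou's lemma for the scalar functions $\|F^{(m)}(x)\|^p$ gives (a).

Weak type bounds also pass to $L_1$ limits. Let $U_m\to U$ in $L_1(X;E)$ with $\|U_m\|_{L_{1,\infty}(X;E)}\le\kappa_m\to\kappa$. For $0<\delta<1$,
\[
\mu(\|U\|>\lambda)\le\mu\big(\|U_m\|>(1-\delta)\lambda\big)+\mu\big(\|U-U_m\|>\delta\lambda\big)\le\frac{\kappa_m}{(1-\delta)\lambda}+\frac{\|U-U_m\|_{L_1(X;E)}}{\delta\lambda},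
\]
and letting $m\to\infty$, then $\delta\to0$, we get $\|U\|_{L_{1,\infty}(X;E)}\le\kappa$. With $U_m=F^{(m)}$ and \eqref{eq:Fm} this proves (b) for simple $f$. For general $f$ take simple $f_m\to f$ in $L_1(X;E)$; then $U_m=\mathcal M_Jf_m\to\mathcal M_Jf$ by \eqref{eq:MJlip}, and $\kappa_m=c\|f_m\|_{L_1(X;E)}\to c\|f\|_{L_1(X;E)}$.
\end{proof}

\begin{lemma}\label{lem:full}
Let $E$ have the Fatou property, $f\in L_1(X;E)$ and $1<p<\infty$. Then $\|\mathcal M(f)\|_{L_{1,\infty}(X;E)}=\sup_J\|\mathcal M_Jf\|_{L_{1,\infty}(X;E)}$ and $\|\mathcal M(f)\|_{L_p(X;E)}=\sup_J\|\mathcal M_Jf\|_{L_p(X;E)}$, where $J$ runs over the finite subsets of $(0,\infty)$ and the $L_p$ norms are those of the scalar functions $\|\mathcal M(f)(x,\cdot)\|$ and $\|\mathcal M_Jf(x)\|$.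
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sup}, $\mathcal M_Jf\le\mathcal M(f)$ a.e., which gives the inequalities $\ge$. Let $J_k$ be finite sets increasing to $\mathbb Q_+$. By Lemma~\ref{lem:sup}, $\mathcal M_{J_k}f\uparrow\mathcal M(f)$ a.e.\ on $X\times\Omega$, so for a.e.\ $x$ the convergence holds a.e.\ on $\Omega$, and the Fatou property gives $\|\mathcal M_{J_k}f(x)\|\uparrow\|\mathcal M(f)(x,\cdot)\|$. In particular the limit is measurable in $x$. The sets $\{\|\mathcal M_{J_k}f\|>\lambda\}$ increase to $\{\|\mathcal M(f)\|>\lambda\}$ up to null sets, which gives $\le$ for the weak norm; monotone convergence gives it for $L_p$.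
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:BR}, $E$ satisfies $(HL_2)$ with a constant $C_2$ depending only on $E$. For $p=2$ the constant in Proposition~\ref{prop:ergodic}(b) is $c=2C_2\cdot2\cdot1=4C_2$. By Lemma~\ref{lem:fatou}, $E$ has the Fatou property, and Lemma~\ref{lem:full} gives the inequality for $\mathcal M$.
\end{proof}

\begin{remark}[where the hypotheses enter]
The UMD property is used for $(HL_2)$ and for the Fatou property only. Contractivity on $L_1$ gives the $E$-valued extension and the column condition, which keeps the filling scheme from creating mass. Contractivity on $L_\infty$ gives the row condition, on which the path measure in Lemma~\ref{lem:transfer} rests. It cannot be dropped, even for $E=\mathbb C$. On $X=(0,\infty)$ with $d\mu=dx/x$ let $T_s\varphi(x)=\frac x{x-s}\varphi(x-s)$ for $x>s$ and $T_s\varphi(x)=0$ otherwise. The isometry $\varphi\mapsto\varphi(x)/x$ of $L_1(\mu)$ onto $L_1((0,\infty),dx)$ turns $T_s$ into the right translation, so this is a strongly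 continuous semigroup of positive isometries of $L_1(\mu)$. For $\varphi=1_{[1,2]}$, $x\ge2$ and $t=x$ we have $\frac1t\int_0^tT_s\varphi(x)\,ds=\int_1^2dy/y=\log2$, and $\mu([2,\infty))=\infty$.
\end{remark}

\section{From the weak type bound back to $(HL_p)$}\label{sec:converse}

For a positive step function $f$ on $\mathbb R$ let $\mathcal M_J^\pm f(x)=\max_{r\in J}\frac1r\int_0^rf(x\pm s)\,ds$. By Fubini's theorem these are the operators $\mathcal M_J$ of the admissible semigroups $f(\cdot+s)$ and $f(\cdot-s)$. Writing a step function with disjoint intervals shows that $|f|$ and $\|f\|$ are step functions too, so $(HL_p)$ needs to be checked only for $f\ge0$.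

\begin{proposition}\label{prop:goodlambda}
Suppose that $\|\mathcal M_J^+f\|_{L_{1,\infty}(\mathbb R;E)}\le c\|f\|_{L_1(\mathbb R;E)}$ for some $c>0$, all positive step functions $f$ and all finite $J$. Then $E$ satisfies $(HL_p)$ for every $1<p<\infty$.
\end{proposition}

By Example~\ref{ex:l2} there is no $L_\infty$ bound to interpolate with, so we use a good-$\lambda$ inequality: where the maximal function is large although the scalar function $m(\|f\|)$ is small, the size must come from the part of $f$ near the point, and that part has little mass. The argument has to compare the maximal function of the far part of $f$ at two nearby points $x$ and $a$ in the order of $E$, with one error term $R\in E_+$ that serves all radii at once. A Lipschitz kernel provides such a term, because moving the center by $L$ changes the kernel at distance $\varrho$ by at most a multiple of $L/\varrho^2$, whatever the radius. So we replace the indicator kernel by a tent.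

\begin{proof}
Let $\psi(v)=\max(0,1-|v|)$ and, for a positive step function $f$,
\[
N_Jf(x)=\max_{r\in J}\frac1r\int_{\mathbb R}\psi\Big(\frac{x-y}r\Big)f(y)\,dy .
\]
Since $\psi\ge\frac12$ on $[-\frac12,\frac12]$, we have $\frac1{2r}\int_{x-r}^{x+r}f\le2\cdot\frac1{2r}\int\psi\big(\frac{x-y}{2r}\big)f(y)\,dy$, that is, $H_Jf\le2N_{2J}f$. It suffices to bound $N_J$ on $L_p$ uniformly in $J$.

\emph{Weak type.} Since $\psi\le1_{[-1,1]}$, we have $N_Jf\le\mathcal M_J^+f+\mathcal M_J^-f$. The reflection $x\mapsto-x$ exchanges $\mathcal M_J^+$ and $\mathcal M_J^-$, so both are of weak type with constant $c$. If $\|N_Jf(x)\|>\lambda$, one of the two has norm above $\lambda/2$. Hence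
\begin{equation}\label{eq:weakN}
|\{\|N_Jf\|>\lambda\}|\le4c\,\|f\|_{L_1(\mathbb R;E)}/\lambda .
\end{equation}

\emph{Good-$\lambda$ inequality.} Fix $f$ and $J$, and let $\varphi=\|f\|$ and $u=\|N_Jf\|$. For each $r$ the average in the definition of $N_Jf$ is a finite sum of continuous, compactly supported scalar functions of $x$ times fixed vectors. By \eqref{eq:lip}, $u$ is continuous with compact support. We claim that for $\lambda>0$ and $0<\gamma\le\frac1{16}$,
\begin{equation}\label{eq:good}
|\{u>3\lambda,\ m\varphi\le\gamma\lambda\}|\le16c\gamma\,|\{u>\lambda\}| .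
\end{equation}
The set $\{u>\lambda\}$ is open and bounded and contains the set on the left. Let $(a,b)$ be one of its components and $L=b-a$; then $u(a)\le\lambda$. It suffices to show that the part of the left set in $(a,b)$ has measure at most $16c\gamma L$. We may assume that there is $x_0\in(a,b)$ with $m\varphi(x_0)\le\gamma\lambda$, since otherwise this part is empty. Every interval $(a-\varrho,a+\varrho)$ with $\varrho\ge L$ contains $x_0$, so
\begin{equation}\label{eq:small}
\int_{|y-a|<\varrho}\varphi(y)\,dy\le2\varrho\,\gamma\lambda,\qquad\varrho\ge L .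
\end{equation}
Split $f=f_1+f_2$ with $f_1=f1_{(a-2L,\,a+2L)}$.

Let $x\in(a,b)$, $r\in J$ and $|y-a|\ge2L$. We show that
\begin{equation}\label{eq:kernel}
\frac1r\psi\Big(\frac{x-y}r\Big)\le\frac1r\psi\Big(\frac{a-y}r\Big)+\frac{4L}{|y-a|^2}.
\end{equation}
If $|x-y|\ge r$, the left side is $0$. If $|x-y|<r$, then $r>|y-a|-|x-a|>L$, so $|y-a|<r+L<2r$ and $r^{-2}\le4|y-a|^{-2}$; since $\psi$ is $1$-Lipschitz, the two tents differ by at most $|x-a|/r^2\le L/r^2$. Integrate \eqref{eq:kernel} against $f_2$, use $0\le f_2\le f$, and take the maximum over $r$: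
\[
N_Jf_2(x)\le N_Jf(a)+R,\qquad R=4L\int_{|y-a|\ge2L}\frac{f(y)}{|y-a|^2}\,dy\in E_+ .
\]
Splitting the domain into the sets $2^kL\le|y-a|<2^{k+1}L$, $k\ge1$, and using \eqref{eq:small} with $\varrho=2^{k+1}L$,
\[
\|R\|\le4L\sum_{k\ge1}(2^kL)^{-2}\cdot2^{k+2}L\,\gamma\lambda=16\gamma\lambda\sum_{k\ge1}2^{-k}=16\gamma\lambda\le\lambda .
\]
Therefore $u(x)\le\|N_Jf_1(x)\|+u(a)+\|R\|\le\|N_Jf_1(x)\|+2\lambda$ on $(a,b)$, and $u(x)>3\lambda$ forces $\|N_Jf_1(x)\|>\lambda$. By \eqref{eq:weakN} for the step function $f_1$ and \eqref{eq:small} with $\varrho=2L$, this happens on a set of measure at most $4c\cdot4L\gamma\lambda/\lambda=16c\gamma L$. This proves \eqref{eq:good}.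

\emph{Integration.} For a measurable $w\ge0$ and $\alpha>0$ we have $\int_0^\infty p\lambda^{p-1}|\{w>\alpha\lambda\}|\,d\lambda=\alpha^{-p}\|w\|_p^p$. By \eqref{eq:good}, $|\{u>3\lambda\}|\le16c\gamma|\{u>\lambda\}|+|\{m\varphi>\gamma\lambda\}|$, so
\[
\|u\|_p^p\le3^p\,16c\gamma\,\|u\|_p^p+3^p\gamma^{-p}\|m\varphi\|_p^p .
\]
Take $\gamma=\min\big(\frac1{16},\frac1{32c\,3^p}\big)$. The first term is then at most $\frac12\|u\|_p^p$, and it can be absorbed because $\|u\|_p<\infty$. With \eqref{eq:scalarHL} we get $\|u\|_p^p\le2\cdot3^p\gamma^{-p}B_p^p\|f\|_{L_p(\mathbb R;E)}^p$, with a constant that depends only on $p$ and $c$.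
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
We go around the cycle (i)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(ii)$\Rightarrow$(v)$\Rightarrow$(i). The first implication, with the stated constant, is Proposition~\ref{prop:ergodic}(b). The second is a special case. The third is Proposition~\ref{prop:goodlambda}. The fourth is Proposition~\ref{prop:ergodic}(a), with $c_p=2C_p$. For the last, let $f$ be a positive step function. From $\frac1{2r}\int_{x-r}^{x+r}f=\frac12\big(\frac1r\int_0^rf(x+s)\,ds+\frac1r\int_0^rf(x-s)\,ds\big)$ we get $H_Jf\le\frac12(\mathcal M_J^+f+\mathcal M_J^-f)$, and (v) with $p=2$ for the two translation semigroups gives $(HL_2)$ with constant $c_2$. If $E$ has the Fatou property, Lemma~\ref{lem:full} shows that each inequality in (iii), (iv), (v) holds for all finite $J$ if and only if it holds for $\mathcal M$, with the same constant.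
\end{proof}

\section{The supremum over continuous time}\label{sec:sup}

We prove Lemma~\ref{lem:sup}. For a simple function $f$ the two descriptions of the averages, in $L_1(X;E)$ and for fixed $\omega$, coincide by linearity. The task is to pass to the limit in both at once, and the tool is that a series with summable norms in a function lattice also converges absolutely almost everywhere.

\begin{lemma}\label{lem:series}
If $u_k\in E$ and $\sum_k\|u_k\|<\infty$, then $\sum_k|u_k|<\infty$ a.e., and $\sum_ku_k$ converges to the same limit in $E$ and a.e.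
\end{lemma}

\begin{proof}
The sums $v_N=\sum_{k\le N}|u_k|$ are Cauchy, so they converge in norm to some $v\in E$. Since $E_+$ is closed, $v_N\le v$ for all $N$, so $\sum_k|u_k|\le v<\infty$ a.e. The tails $w_N=\sum_{k>N}|u_k|\le v$ lie in $E$ and tend to $0$ a.e. Let $\sigma_N=\sum_{k\le N}u_k\to\sigma$ in $E$. For $M>N$ we have $w_N-|\sigma_M-\sigma_N|\in E_+$, and $M\to\infty$ gives $|\sigma-\sigma_N|\le w_N$.
\end{proof}

Let $(Y,dy)$ be a $\sigma$-finite measure space. A finite sum $h=\sum_a\varphi_a\otimes e_a$ with $\varphi_a\in L_1(Y)$ and $e_a\in E$ is represented by $h(y,\omega)=\sum_a\varphi_a(y)e_a(\omega)$; we write $L_1(Y)\otimes E$ for the space of such sums.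

\begin{lemma}\label{lem:product}
\begin{enumerate}
\item[(a)] If $h\in L_1(Y)\otimes E$, the function $\omega\mapsto\int_Y|h(y,\omega)|\,dy$ is in $E$ and has norm at most $\|h\|_{L_1(Y;E)}$.
\item[(b)] Let $h_0=0$ and $h_k\in L_1(Y)\otimes E$ with $\sum_k\|h_{k+1}-h_k\|_{L_1(Y;E)}<\infty$. Let $h$ be the limit of $h_k$ in $L_1(Y;E)$ and $\Theta=\sum_{k\ge0}|h_{k+1}-h_k|$. Then $\Theta(\cdot,\omega)\in L_1(Y)$ for a.e.\ $\omega$; the functions $h_k$ converge a.e.\ on $Y\times\Omega$ to a representative $\tilde h$ of $h$; and $h_k(\cdot,\omega)\to\tilde h(\cdot,\omega)$ in $L_1(Y)$ for a.e.\ $\omega$.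
\end{enumerate}
In particular every $h\in L_1(Y;E)$ has a representative.
\end{lemma}

\begin{proof}
(a) If $h=\sum_j1_{B_j}\otimes e_j$ with disjoint $B_j$, the function is $\sum_j|B_j|\,|e_j|$, and the triangle inequality gives the bound. For $h=\sum_a\varphi_a\otimes e_a$ take simple $\varphi_a^n\to\varphi_a$ in $L_1(Y)$ and $h^n=\sum_a\varphi_a^n\otimes e_a$. Then $\big|\int|h|\,dy-\int|h^n|\,dy\big|\le\sum_a\|\varphi_a-\varphi_a^n\|_1|e_a|$, which tends to $0$ in $E$, and $\|h^n\|_{L_1(Y;E)}\to\|h\|_{L_1(Y;E)}$.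

(b) By (a) the functions $\int_Y|h_{k+1}-h_k|\,dy$ have summable norms in $E$. By Lemma~\ref{lem:series} their sum, which is $\int_Y\Theta(y,\omega)\,dy$ by monotone convergence, is finite for a.e.\ $\omega$. By Tonelli's theorem $\Theta<\infty$ a.e.\ on $Y\times\Omega$. Where $\Theta<\infty$ the limit $\tilde h=\lim_kh_k$ exists; put $\tilde h=0$ elsewhere. For a.e.\ $y$ we have $\sum_k\|h_{k+1}(y)-h_k(y)\|<\infty$, so by Lemma~\ref{lem:series} the sequence $h_k(y)$ converges in $E$ and a.e.\ on $\Omega$ to the same limit. The limit in $E$ is $h(y)$ for a.e.\ $y$, because a subsequence of $h_k$ converges to $h$ for a.e.\ $y$; the a.e.\ limit is $\tilde h(y,\cdot)$. Finally $|h_k|\le\Theta$, and dominated convergence gives the convergence in $L_1(Y)$. The last assertion follows by taking simple $h_k\to h$ fast enough.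
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:sup}]
Choose simple $f_k\to f$ in $L_1(X;E)$ with $\sum_k\|f_{k+1}-f_k\|_{L_1(X;E)}<\infty$, fix expressions $f_k=\sum\varphi\otimes e$ with indicator functions $\varphi$, and let $\mathcal C$ be the countable set of all $\varphi$ that occur. Let $X_0$ be the union of the sets where the functions $\varphi$ and $T_q\varphi$ ($\varphi\in\mathcal C$, $q\in\mathbb Q_+$) are nonzero. It is $\sigma$-finite, and by continuity in $s$ every $T_s\varphi$ with $\varphi\in\mathcal C$ vanishes a.e.\ off $X_0$. All functions below are set equal to $0$ for $x\notin X_0$. Let $Y_R=(0,R)\times X_0$ for integers $R\ge1$.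

\emph{Paths.} Say that a product measurable $\psi$ on $(0,\infty)\times X_0$ \emph{describes the path} of $\varphi\in L_1(X)$ if $\psi(s,\cdot)=T_s\varphi$ in $L_1(X)$ for a.e.\ $s$. Then $\|\psi\|_{L_1(Y_R)}\le R\|\varphi\|_1$, so for a.e.\ $x$ the function $\psi(\cdot,x)$ is integrable on each $(0,R)$ and $\Phi(t,x)=\int_0^t\psi(s,x)\,ds$ is continuous in $t$. For measurable $B\subset X_0$, Fubini's theorem gives $\int_B\Phi(t,x)\,d\mu(x)=\int_0^t\int_BT_s\varphi\,d\mu\,ds=\int_B\big(\int_0^tT_s\varphi\,ds\big)d\mu$. So $\Phi$ is a continuous version for $\varphi$. Each $\varphi\in\mathcal C$ has such a function $\tilde\varphi$: apply Lemma~\ref{lem:product} to the function lattice $L_1(X_0)$ and the bounded continuous path $s\mapsto T_s\varphi$ on each interval $(R-1,R]$.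

\emph{The limit.} For $f_k=\sum\varphi\otimes e$ let $\Gamma_k(s,x,\omega)=\sum\tilde\varphi(s,x)e(\omega)$, let $\Gamma_0=0$ and $\Theta=\sum_{k\ge0}|\Gamma_{k+1}-\Gamma_k|$, and let $\Gamma=\lim_k\Gamma_k$ where $\Theta<\infty$ and $\Gamma=0$ elsewhere. For $k\ge1$,
\[
\|\Gamma_{k+1}-\Gamma_k\|_{L_1(Y_R;E)}=\int_0^R\|T_s(f_{k+1}-f_k)\|_{L_1(X;E)}\,ds\le R\,\|f_{k+1}-f_k\|_{L_1(X;E)} .
\]
Lemma~\ref{lem:product}(b), on $Y_R$ for each $R$ and on $X_0$, shows that for a.e.\ $\omega$: $\Theta(\cdot,\cdot,\omega)\in L_1(Y_R)$ and $\Gamma_k(\cdot,\cdot,\omega)\to\Gamma(\cdot,\cdot,\omega)$ in $L_1(Y_R)$ for all $R$, and $f_k(\cdot,\omega)\to f(\cdot,\omega)$ in $L_1(X)$. Fix such an $\omega$. By linearity $\Gamma_k(\cdot,\cdot,\omega)$ describes the path of $f_k(\cdot,\omega)=\sum e(\omega)\varphi$, so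
\[
\int_0^R\big\|\Gamma(s,\cdot,\omega)-T_s(f(\cdot,\omega))\big\|_1\,ds\le\|\Gamma(\cdot,\cdot,\omega)-\Gamma_k(\cdot,\cdot,\omega)\|_{L_1(Y_R)}+R\,\|f_k(\cdot,\omega)-f(\cdot,\omega)\|_1\to0 .
\]
Hence $\Gamma(\cdot,\cdot,\omega)$ describes the path of $f(\cdot,\omega)$, and $\int_0^t\Gamma(s,x,\omega)\,ds$ is a continuous version for $f(\cdot,\omega)$.

\emph{The maximal function.} Let $G\subset X_0\times\Omega$ be the product measurable set where $\int_0^R\Theta(s,x,\omega)\,ds<\infty$ for all $R$. Its complement is null by Tonelli's theorem. On $G$ the function $t\mapsto\int_0^t\Gamma\,ds$ is continuous, because $|\Gamma|\le\Theta$; so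
\[
\mathcal M(f):=\sup_{t>0}\Big|\frac1t\int_0^t\Gamma\,ds\Big|=\sup_{t\in\mathbb Q_+}\Big|\frac1t\int_0^t\Gamma\,ds\Big|\quad\text{on }G,\qquad\mathcal M(f):=0\quad\text{off }G
\]
is product measurable, and $\mathcal M(f)(\cdot,\omega)=(f(\cdot,\omega))^*$ for a.e.\ $\omega$ by the previous step. It remains to show that $A_tf=\frac1t\int_0^t\Gamma\,ds$ a.e.\ for each fixed $t$; both formulas of the lemma follow from this. The Bochner integral commutes with the bounded map $\varphi\mapsto\varphi\otimes e$, so $A_tf_k=\sum A_t\varphi\otimes e$, and this is represented by $\frac1t\int_0^t\Gamma_k\,ds$ by the first step. Since $A_t$ is a contraction, $\sum_k\|A_tf_{k+1}-A_tf_k\|_{L_1(X;E)}<\infty$, and Lemma~\ref{lem:product}(b) gives $A_tf_k\to A_tf$ a.e.\ on $X_0\times\Omega$. On $G$, for a.e.\ $s$ we have $\Theta<\infty$ and hence $\Gamma_k\to\Gamma$, with $|\Gamma_k|\le\Theta$; so $\frac1t\int_0^t\Gamma_k\,ds\to\frac1t\int_0^t\Gamma\,ds$ by dominated convergence.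
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bo} Bourgain, Ark. Mat. 22 (1984), 91--95.

\bibitem{LT} Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces II}.

\bibitem{RdF} Rubio de Francia, Lecture Notes in Math. 1221 (1986), 195--222.

\bibitem{Xu} Quanhua Xu, \emph{$H^\infty$ functional calculus and maximal inequalities for semigroups of contractions on vector-valued $L_p$-spaces}, arXiv:1402.2344 (2014).

\end{thebibliography}
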